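
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Null loci of limits of K\"ahler classes on\\ asymptotically conical Calabi--Yau manifolds}


\begin{abstract}
Let $X$ be an asymptotically conical Calabi--Yau manifold and let $[\alpha]$ be a limit of K\"ahler classes that contain asymptotically conical K\"ahler forms. We prove that the union $\operatorname{Null}(\alpha)$ of all compact irreducible subvarieties $V\subset X$ with $\int_V\alpha^{\dim V}=0$ is a compact analytic set, and that there is a compactly supported function $\psi$, smooth off $\operatorname{Null}(\alpha)$ and equal to $-\infty$ exactly there, such that $\alpha+i\partial\bar\partial\psi$ dominates a positive multiple of the Calabi--Yau K\"ahler form. This proves a conjecture of Collins, Guo and Tong. As complements we obtain numerical criteria for a class to be K\"ahler, or a limit of K\"ahler classes, in this setting.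
\end{abstract}

\section{Introduction}

\subsection{The question}

Suppose K\"ahler metrics on a complex manifold have classes converging to a class $[\alpha]$ on the boundary of the set of K\"ahler classes. The number $\int_V\alpha^{\dim V}$ is, up to a constant factor, the limit of the volumes of a compact subvariety $V$. The subvarieties for which it vanishes are those that collapse in volume, and one would like the class $[\alpha]$ to be positive in every other place.

For a compact K\"ahler manifold $(M,\omega)$ of dimension $n$ the answer has two parts. If $[\alpha]$ is nef and $\int_M\alpha^n>0$, then by Demailly and P\u{a}un \cite{DP} there are $\epsilon>0$ and a function $\psi$ with $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$ such that $\psi$ is smooth off an analytic set $Z$ and $\{\psi=-\infty\}=Z$. By Collins and Tosatti, $\psi$ can be chosen so that $Z$ is the union of the irreducible analytic $V\subset M$ with $\int_V\alpha^{\dim V}=0$. Here we treat the question of Collins, Guo and Tong \cite{CGT}, who conjectured the analogous statement on asymptotically conical Calabi--Yau manifolds.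

\subsection{Setting}

A \emph{Calabi--Yau cone} $(C,J_C,\Omega_C,\omega_C,g_C)$ of complex dimension $n$ is $C=(0,\infty)\times L$ with $L$ a compact connected smooth manifold and $g_C=dr^2+r^2g_L$, where $g_C$ is K\"ahler for $J_C$ with K\"ahler form $\omega_C=\frac i2\partial\bar\partial r^2$, and $\Omega_C$ is a nowhere vanishing holomorphic $(n,0)$-form with $\omega_C^n=c_n\Omega_C\wedge\overline{\Omega_C}$ for a dimensional constant $c_n$, so that $g_C$ is Ricci-flat.

An \emph{asymptotically conical \textup{(AC)} Calabi--Yau manifold of rate $\nu>0$} asymptotic to $C$ is a complete Ricci-flat K\"ahler manifold $(X,J,\Omega,\omega_X,g)$ of complex dimension $n$, with a nowhere vanishing holomorphic volume form $\Omega$ satisfying $\omega_X^n=c_n\Omega\wedge\overline\Omega$, together with a compact set $K\subset X$, a number $R>0$ and a diffeomorphism $\Phi:\{r>R\}\subset C\to X\setminus K$ such that for all $k\ge0$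
\[
\big|\nabla^k_{g_C}(\Phi^*g-g_C)\big|_{g_C}+\big|\nabla^k_{g_C}(\Phi^*J-J_C)\big|_{g_C}+\big|\nabla^k_{g_C}(\Phi^*\Omega-\Omega_C)\big|_{g_C}=O(r^{-\nu-k}).
\]
As usual, $\Phi$ parametrizes the end of $X$: there is a smooth positive function on $X$, again denoted by $r$, that agrees with the radial function of the cone outside a compact set, and its sublevel sets $\{r\le c\}$ are compact. We use $\Phi$ to identify the end with $\{r>R\}$, and we assume that $X$ is connected.

A K\"ahler form $\omega$ on $X$ is \emph{asymptotically conical} if $|\nabla^k_{g_C}(\Phi^*\omega-\omega_C)|_{g_C}=O(r^{-\nu-k})$ for all $k\ge0$; for instance $\omega_X=g(J\cdot,\cdot)$ is. Let $H^{1,1}_\nu(X,\mathbb R)\subset H^2(X,\mathbb R)$ be the set of classes containing a smooth closed real $(1,1)$-form $\alpha$ with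
\begin{equation}\label{eq:asym}
\big|\nabla^k_{g_C}(\Phi^*\alpha-\omega_C)\big|_{g_C}=O(r^{-\nu-k})\qquad(k\ge0).
\end{equation}
A \emph{$\nu$-almost compactly supported K\"ahler class} is a class in $H^{1,1}_\nu(X,\mathbb R)$ that contains an AC K\"ahler form. ``Limit'' means limit in the finite-dimensional space $H^2(X,\mathbb R)$; a finer topology would only strengthen the hypothesis. Given a class in $H^{1,1}_\nu(X,\mathbb R)$, we always let $\alpha$ be a representative satisfying \eqref{eq:asym}. Integrals of $\alpha^{\dim V}$ over compact analytic $V$ depend only on the class, by Stokes' theorem on a resolution of $V$. Put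
\[
\operatorname{Null}(\alpha):=\bigcup_{\int_V\alpha^{\dim V}=0}V,
\]
the union over all compact irreducible analytic subvarieties $V\subset X$. Points do not contribute, since $\int_{\mathrm{pt}}\alpha^0=1$.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $[\alpha]\in H^{1,1}_\nu(X,\mathbb R)$ be a limit of $\nu$-almost compactly supported K\"ahler classes. Then $N:=\operatorname{Null}(\alpha)$ is a compact analytic subset of $X$. There are $\epsilon>0$ and $\psi:X\to\mathbb R\cup\{-\infty\}$ such that $\psi$ vanishes outside a compact set, is smooth on $X\setminus N$, satisfies $\{\psi=-\infty\}=N$, and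
\[
\alpha+i\partial\bar\partial\psi\ge\epsilon\,\omega_X\quad\text{on }X\text{ as currents.}
\]
\end{theorem}

The conjecture of \cite{CGT} asks for this statement with some AC K\"ahler form in place of $\omega_X$ and without the compactness of the support of $\psi$; so Theorem \ref{thm:main} proves it.

For the second result let $E\subset X$ be the union of all positive-dimensional compact irreducible analytic subsets of $X$. It is a compact analytic set, nowhere dense in $X$ (Section \ref{sec:geometry}).

\begin{theorem}\label{thm:compl}
Let $[\alpha]\in H^{1,1}_\nu(X,\mathbb R)$, not assumed to be a limit unless stated. Here $V$ denotes compact irreducible analytic subvarieties of positive dimension.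
\begin{enumerate}
\item[\textup{(1)}] There is always a compactly supported $\psi:X\to\mathbb R\cup\{-\infty\}$, smooth off $E$, with $\{\psi=-\infty\}=E$ and $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega_X$ for some $\epsilon>0$.
\item[\textup{(2)}] If $[\alpha]$ is a limit of $\nu$-almost compactly supported K\"ahler classes and $\psi'$ is any quasi-psh function with $\alpha+i\partial\bar\partial\psi'\ge\epsilon'\omega'$, where $\epsilon'>0$ and $\omega'$ is a K\"ahler form on $X$, then $\psi'=-\infty$ on $\operatorname{Null}(\alpha)$.
\item[\textup{(3)}] $[\alpha]$ is a $\nu$-almost compactly supported K\"ahler class if and only if $\int_V\alpha^k\wedge\omega_X^{d-k}>0$ for all $V$ and $1\le k\le d=\dim V$. A limit of such classes is such a class if and only if $\operatorname{Null}(\alpha)=\emptyset$. In both cases an AC K\"ahler representative can be taken equal to $\alpha$ outside a compact set.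
\item[\textup{(4)}] $[\alpha]$ is a limit of $\nu$-almost compactly supported K\"ahler classes if and only if $\int_V\alpha^k\wedge\omega_X^{d-k}\ge0$ for all $V$ and $1\le k\le d=\dim V$.
\end{enumerate}
\end{theorem}

\subsection{The simplest cases, and what to expect}

At infinity there is no difficulty: $\alpha$ is close to $\omega_C$, so it is positive there. The question concerns the compact subvarieties. Suppose that $E=V$ is a single smooth curve.

A pole along $V$ may be forced. If $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega_X$ and $\psi\not\equiv-\infty$ on $V$, we restrict to $V$ and integrate to get $\int_V\alpha\ge\epsilon\int_V\omega_X>0$. So if $\int_V\alpha=0$, then $\psi=-\infty$ on $V=\operatorname{Null}(\alpha)$. The same argument shows what fails without the limit hypothesis: if $\int_V\alpha<0$, then $\operatorname{Null}(\alpha)=\emptyset$, but every $\psi$ as above is still $-\infty$ along $V$.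

If $\int_V\alpha>0$, then $\alpha|_V$ is cohomologous to a positive form on $V$, say $\alpha|_V+i\partial\bar\partial b>0$. One can extend $b$ to a neighborhood of $V$, keeping positivity, by adding a large multiple of the squared distance to $V$. Away from $V$ there is enough positivity to glue. So no pole is needed, and the guess is that poles are needed on null subvarieties and nowhere else.

With several components the point is to produce positivity on one component without disturbing the poles that have to remain on the components that meet it. This is already visible for two curves, and Section \ref{sec:model} carries out that case by hand.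

\subsection{Plan of the proof}

All positive-dimensional compact subvarieties lie in the compact analytic set $E$ contracted by a theorem of Grauert. We first construct, near $E$, a function $F_0$ with poles exactly along $E$ and $\alpha+i\partial\bar\partial F_0>0$ off $E$ (Section \ref{sec:first}). Next we show that $\alpha$ is nef near $E$ (Section \ref{sec:nef}): for each $\eta>0$ there is a smooth $f_\eta$ near $E$ with $\alpha+\eta\omega_X+i\partial\bar\partial f_\eta>0$. The main step (Section \ref{sec:removal}) starts with a function with poles along $Z\subset E$ and an irreducible component $V$ of $Z$ with $\int_V\alpha^{\dim V}>0$, and produces a function with poles along a strictly smaller $Z'$ not containing $V$. The process stops when all components of the polar set are null. A simple integration shows that the polar set is then the whole null locus (Section \ref{sec:end}). Adding a multiple of a psh function, cut off far out in the cone, then gives Theorem \ref{thm:main}. Section \ref{sec:compl} proves Theorem \ref{thm:compl}.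

The limit hypothesis enters only through the nefness statement of Lemma \ref{lem:N}. The volume form $\Omega$ and Ricci-flatness play no role in the argument: only the K\"ahler form $\omega_X$ and the asymptotics of $g$ and $J$ do.

\section{Tools}\label{sec:tools}

\subsection{Conventions}

We write $\omega:=\omega_X$. A function is \emph{quasi-psh} if it is locally the sum of a plurisubharmonic (psh) and a smooth function. For a Hermitian holomorphic line bundle we let $\Theta$ denote its curvature form, locally $\Theta=-i\partial\bar\partial\log|e|^2$ for a holomorphic frame $e$. If $s$ is the canonical section of $\mathcal O(D)$ for an effective divisor $D$, then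
\begin{equation}\label{eq:PL}
i\partial\bar\partial\log|s|^2=-\Theta(\mathcal O(D))\quad\text{off }D .
\end{equation}
For a local equation $e$ of a reduced divisor $D$ one has $i\partial\bar\partial\log|e|^2=2\pi[D]$ as currents.

On a compact K\"ahler manifold $(M,\omega_M)$ the class of a smooth closed real $(1,1)$-form $\theta$ is \emph{nef} if for each $t>0$ there is a smooth $v_t$ with $\theta+t\omega_M+i\partial\bar\partial v_t>0$. Nef classes form a closed cone. A \emph{modification} is a proper surjective holomorphic map that is biholomorphic outside nowhere dense analytic sets. The \emph{cosupport} of a coherent ideal is its zero set, and $I_A$ denotes the reduced ideal of an analytic set $A$. In estimates the letter $C$ denotes positive constants that may change from line to line; the cone $C$ does not occur there.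

\smallskip\noindent\textbf{Regularized maximum.} Let $\chi_0$ be a smooth even convex function on $\mathbb R$ with $\chi_0(t)=|t|$ for $|t|\ge\frac12$, and put
\[
\operatorname{rmax}(a,b)=\tfrac{a+b}2+\chi_0\big(\tfrac{a-b}2\big),\qquad \operatorname{rmax}(-\infty,t)=t .
\]
By convexity $|t|\le\chi_0(t)\le|t|+\frac12$ and $|\chi_0'|\le1$. So $\operatorname{rmax}$ is smooth and convex on $\mathbb R^2$, it is nondecreasing in each variable with partial derivatives summing to $1$, $\max\le\operatorname{rmax}\le\max+1$, and $\operatorname{rmax}=\max$ when $|a-b|\ge1$. If $u_1,u_2$ are smooth with $\beta+i\partial\bar\partial u_j\ge\gamma$, then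
\[
\beta+i\partial\bar\partial\operatorname{rmax}(u_1,u_2)\ge\gamma ,
\]
because $i\partial\bar\partial\operatorname{rmax}(u_1,u_2)$ is a convex combination of the $i\partial\bar\partial u_j$ plus a semipositive term from the Hessian of $\operatorname{rmax}$.

\begin{lemma}\label{lem:currents}
On an open subset of $X$ let $Z$ be a nowhere dense analytic set and $\psi$ a continuous function with values in $[-\infty,\infty)$, smooth off $Z$ and equal to $-\infty$ on $Z$. If $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$ off $Z$, then $\psi$ is quasi-psh and the inequality holds everywhere as currents.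
\end{lemma}
\begin{proof}
Let $v$ be a local potential of the closed form $\alpha-\epsilon\omega$. Then $\psi+v$ is upper semicontinuous, and on every complex line it satisfies the sub-mean value inequality on small discs around each point: at points of $Z$ this is trivial, and near other points the function is psh. So $\psi+v$ is psh.
\end{proof}

\subsection{Theorems quoted}

\begin{description}
\item[(G)] (Grauert \cite{G}.) Suppose $X$ has a smooth exhaustion function that is strictly psh outside a compact set. Then there are a normal Stein space $Y$, a proper surjective holomorphic $\pi:X\to Y$ and a finite set $S\subset Y$ such that $E:=\pi^{-1}(S)$ is compact analytic, possibly empty, with all components of positive dimension, and $\pi:X\setminus E\to Y\setminus S$ is biholomorphic.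
\item[(H)] (Hironaka; Bierstone--Milman \cite{BM}; W\l odarczyk.) Over relatively compact open sets:
\begin{enumerate}
\item[(i)] an irreducible analytic subset $V$ of a manifold acquires a smooth strict transform after finitely many blow-ups along smooth centers lying over $\operatorname{Sing}V$;
\item[(ii)] a coherent ideal, nonzero on each component of a manifold, becomes the ideal of an effective divisor with simple normal crossings (snc) after finitely many blow-ups along smooth centers lying over its cosupport;
\item[(iii)] if $\Gamma$ is a reduced space and $B\supset\operatorname{Sing}\Gamma$ is a nowhere dense analytic subset, there is a modification $\tilde\Gamma\to\Gamma$ with $\tilde\Gamma$ smooth, isomorphic over $\Gamma\setminus B$, such that the preimage of $B$ is an snc divisor.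
\end{enumerate}
\item[(DP)] (Demailly--P\u{a}un \cite{DP}, with \cite{D92}.) Let $(M,\omega_M)$ be a compact K\"ahler manifold of dimension $d$ and $[\theta]$ a nef class with $\int_M\theta^d>0$. Then there are $\epsilon>0$ and a quasi-psh $h$ with $\theta+i\partial\bar\partial h\ge\epsilon\omega_M$ such that $h$ is smooth off a proper analytic subset and locally $h=c\log\sum_l|g_l|^2+(\text{bounded})$, where $c>0$ and $(g_l)$ are local generators of a fixed coherent ideal $\mathcal J\ne0$.
\item[(D)] (Demailly \cite{D92}.) Let $(M,\omega_M)$ be compact K\"ahler, $\theta,\gamma$ smooth closed real $(1,1)$-forms, and $b$ a bounded quasi-psh function with $\theta+i\partial\bar\partial b\ge\gamma$. For every $t>0$ there is $b'\in C^\infty(M)$ with $\theta+i\partial\bar\partial b'\ge\gamma-t\omega_M$. (A bounded $b$ has zero Lelong numbers.)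
\item[(S)] (Demailly \cite[III.2.14]{Dbook}.) A closed $(1,1)$-current of order $0$ supported in a hypersurface with irreducible components $D_j$ equals $\sum c_j[D_j]$ with constants $c_j$.
\end{description}

\subsection{Positivity on blow-ups}

Blow-ups along centers of codimension one are isomorphisms and are always omitted.

\begin{lemma}\label{lem:blowup}
Let $\sigma:\tilde M\to M$ be the blow-up of a manifold along a compact smooth center $C_0$ of codimension $\ge2$, with exceptional divisor $\mathcal E$, and let $\omega_M>0$ be a $(1,1)$-form on $M$. Then $\mathcal O(\mathcal E)$ has a smooth metric such that over any given relatively compact open set $\sigma^*\omega_M-b\,\Theta(\mathcal O(\mathcal E))>0$ for all small $b>0$.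
\end{lemma}
\begin{proof}
The bundle $\mathcal O(-\mathcal E)|_{\mathcal E}$ is $\mathcal O_{\mathbb P(N_{C_0})}(1)$; it has a metric with curvature positive on the fibers of $\mathcal E\to C_0$, which we extend to a smooth metric on $\mathcal O(-\mathcal E)$. In coordinates $\sigma(t,w',z)=(t,tw',z)$, so at a point of $\mathcal E=\{t=0\}$ the form $\sigma^*\omega_M$ is semipositive with kernel spanned by the $\partial_{w'}$, the tangent space of the fiber. On this kernel $-\Theta(\mathcal O(\mathcal E))$ is positive. As $\mathcal E$ is compact, for some $b_0>0$ the form $\sigma^*\omega_M-b_0\Theta(\mathcal O(\mathcal E))$ is positive at the points of $\mathcal E$ and off $\mathcal E$ the form $\sigma^*\omega_M$ is positive. So $\sigma^*\omega_M-b_0\Theta(\mathcal O(\mathcal E))$ is positive on a neighborhood of $\mathcal E$, and by convex combination with $\sigma^*\omega_M\ge0$ the same holds there for $0<b\le b_0$. On the rest of the relatively compact set $\sigma^*\omega_M$ itself is bounded below by a positive form, so small $b$ works.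
\end{proof}

Applying the lemma successively to a composition $p:\hat M\to M$ of blow-ups along compact smooth centers gives constants $b_k>0$ with
\begin{equation}\label{eq:succ}
p^*\omega_M-\sum_kb_k\,\Theta(\mathcal O(\mathcal E_k))>0
\end{equation}
over a given relatively compact set, where $\mathcal E_k$ is the total transform in $\hat M$ of the $k$-th exceptional divisor and $\mathcal O(\mathcal E_k)$ carries the pulled-back metric. If $\omega_M$ is closed, so is the form \eqref{eq:succ}; hence compact submanifolds of $\hat M$ are K\"ahler.

\subsection{Extension off a submanifold, and functions with prescribed poles}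

\begin{lemma}\label{lem:ext}
Let $M$ be a closed complex submanifold of a complex manifold $\mathcal N$, $P\subset M$ compact, $\beta$ a smooth real $(1,1)$-form on $\mathcal N$, and $H\in C^\infty(M)$ with $\beta|_M+i\partial\bar\partial H>0$. Then there is a smooth $\tilde H$ on a neighborhood $O$ of $P$ with $\tilde H=H$ on $M\cap O$ and $\beta+i\partial\bar\partial\tilde H>0$ on $O$.
\end{lemma}
\begin{proof}
Let $H_0$ be a smooth extension of $H$ near $P$. Cover $P$ by finitely many charts in which $M$ is cut out by coordinate vectors $w_k$, let $\chi_k\ge0$ be cutoffs with compact supports in them and $\sum\chi_k=1$ near $P$, and put $\rho_M=\sum\chi_k|w_k|^2$. Since $|w_k|^2$ vanishes to second order on $M$, at points of $M$ near $P$ we have $i\partial\bar\partial\rho_M=\sum\chi_k\,i\partial\bar\partial|w_k|^2$, which is semipositive with kernel exactly $TM$. As $\beta+i\partial\bar\partial H_0$ is positive on $TM$, compactness of $P$ gives $\beta+i\partial\bar\partial(H_0+B\rho_M)>0$ at the points of $P$ for $B\gg0$, hence near $P$. Put $\tilde H=H_0+B\rho_M$.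
\end{proof}

\begin{lemma}\label{lem:pole}
Let $A\subset X$ be compact analytic and nowhere dense. There is a continuous $\kappa_A:X\to[-\infty,\infty)$, smooth off $A$, with $\kappa_A^{-1}(-\infty)=A$, such that on each compact set $i\partial\bar\partial\kappa_A\ge-C\omega$ off $A$.
\end{lemma}
\begin{proof}
If $A=\emptyset$ take $\kappa_A=0$. Otherwise it suffices to find $\kappa_A$ near $A$, since we may then multiply by a cutoff. Cover $A$ by finitely many open $U_k$ on which finite tuples $g_k=(g_{k,l})_l$ generate $I_A$, and take smooth $\theta_k\ge0$ with compact support in $U_k$ and $\sum\theta_k^2\ge c>0$ near $A$. Put $s=\sum_k\theta_k^2|g_k|^2$ and $\kappa_A=\log s$. Near $A$ this is continuous, smooth off $A$, and $-\infty$ exactly on $A$.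

On compact subsets of $U_j\cap U_k$ we have $|g_k|^2\le C|g_j|^2$, since both tuples generate the same ideal. At a point of $\operatorname{supp}\theta_k$ near $A$ some $\theta_j^2$ is bounded below by a fixed constant, so $|g_k|^2\le C s$ there.

The inequality concerns smooth forms off $A$, so it suffices to check it on the dense open set where each $\theta_k$ is positive or locally identically zero. For the indices with $\theta_k>0$ put $v_k=\log|g_k|^2+2\log\theta_k$ and $p_k=e^{v_k}/s$, so that $\sum p_k=1$ and $\kappa_A=\log\sum e^{v_k}$. As $\log\sum e^{v_k}$ is convex in $(v_k)$ and $\log|g_k|^2$ is psh,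
\[
i\partial\bar\partial\kappa_A\ge\sum_kp_k\,i\partial\bar\partial v_k\ge\sum_k\frac{2|g_k|^2}{s}\big(\theta_k\,i\partial\bar\partial\theta_k-i\partial\theta_k\wedge\bar\partial\theta_k\big)\ge-C\omega .\qedhere
\]
\end{proof}

\section{Geometry of $X$}\label{sec:geometry}

\begin{lemma}\label{lem:infty}
There is $R_1>R$ such that $\{r>R_1\}$ lies in the conical end, and on $\{r>R_1\}$ the function $r$ is strictly psh and $\alpha\ge\frac12\omega$.
\end{lemma}
\begin{proof}
For large $R_1$ the set $\{r>R_1\}$ lies in the part of the end where $r$ is the radial function of the cone. On $C$ we have $2\omega_C=i\partial\bar\partial r^2=2r\,i\partial\bar\partial r+2i\partial r\wedge\bar\partial r$. Since $\partial r(v)=\frac12(dr(v)-i\,dr(J_Cv))$,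
\[
(i\partial r\wedge\bar\partial r)(v,J_Cv)=2|\partial r(v)|^2=\tfrac12\big(dr(v)^2+dr(J_Cv)^2\big)\le\tfrac12|v|^2 ,
\]
because $|dr|=1$ and $v,J_Cv$ are orthogonal of equal length. As $\omega_C(v,J_Cv)=|v|^2$, this gives $i\partial\bar\partial r\ge\frac1{2r}\omega_C$. For a complex structure $J$ one has $i\partial\bar\partial f=-\frac12d(df\circ J)$. Now $|dr|=1$, $\nabla dr=O(r^{-1})$, $J-J_C=O(r^{-\nu})$ and $\nabla(J-J_C)=O(r^{-\nu-1})$, so replacing $J_C$ by $J$ changes the form $i\partial\bar\partial r$, and its value on $(v,Jv)$ with $|v|=1$, by $O(r^{-1-\nu})$. For large $r$ this is smaller than $\frac1{2r}$. The second claim holds because $\alpha$ and $\omega$ both differ from $\omega_C$ by $O(r^{-\nu})$.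
\end{proof}

So $r$ is an exhaustion that is strictly psh outside a compact set, and (G) applies. From now on $\pi,Y,S,E$ are as in (G). The next lemma shows that this $E$ is the set $E$ of the introduction.

\begin{lemma}\label{lem:E}
Every compact irreducible $V\subset X$ of positive dimension lies in $E$; hence $E$ is the union of all such $V$. Moreover $E\subset\{r\le R_1\}$, $E$ is nowhere dense, and $E=\emptyset$ if $n=1$.
\end{lemma}
\begin{proof}
By the maximum principle holomorphic functions on $Y$ are constant on $\pi(V)$, and on a Stein space they separate points; so $\pi(V)$ is a point, and since $\pi$ is injective off $E=\pi^{-1}(S)$, $V\subset E$. Conversely, the irreducible components of $E$ are compact of positive dimension. If $r|_E$ had its maximum at $x$ with $r(x)>R_1$, take a nonconstant holomorphic disc $\gamma$ in $E$ with center $x$, contained in $\{r>R_1\}$; it exists as $E$ has positive dimension at $x$. Then $r\circ\gamma$ is subharmonic with an interior maximum, hence constant; but it is strictly subharmonic where $\gamma'\ne0$, a contradiction. Finally $X$ is connected and noncompact, so the compact analytic set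 $E$ has no interior; if $n=1$ it therefore has no component of positive dimension.
\end{proof}

To spread positivity from $E$ to all of $X$ we use the following function.

\begin{lemma}\label{lem:phi}
Let $R_1<R_2<R_3$. There are $B>0$, $B'\in\mathbb R$ and a smooth psh function $\varphi$ on $X$, strictly psh on $X\setminus E$, with $\varphi=Br-B'$ on $\{r\ge R_3\}$.
\end{lemma}
\begin{proof}
Since $Y$ is Stein, finitely many holomorphic functions $f_l$ on $Y$ give a local embedding at every point of a neighborhood of the compact set $\pi(\{r\le R_3\})$. Put $\tau=\sum|f_l|^2$. Then $\pi^*\tau$ is smooth and psh on $X$, and near $\{r\le R_3\}$ it is strictly psh off $E$, where $\pi$ is biholomorphic. Let $m\le\pi^*\tau\le m'$ on $\{R_2\le r\le R_3\}$ and choose $B,B'$ with $BR_2-B'<m-2$ and $BR_3-B'>m'+2$; then $B>0$. Put $\varphi=\pi^*\tau$ on $\{r\le R_2\}$, $\varphi=\operatorname{rmax}(\pi^*\tau,Br-B')$ on $\{R_2\le r\le R_3\}$, and $\varphi=Br-B'$ on $\{r\ge R_3\}$. Near $\{r=R_2\}$ and $\{r=R_3\}$ the two arguments differ by more than $1$, so the definitions match smoothly. Since $E\subset\{r\le R_1\}$, and $r$ is strictly psh on $\{r>R_1\}$,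 all claims follow.
\end{proof}

The limit hypothesis is used only in the following form.

\begin{lemma}\label{lem:N}
Let $[\alpha]$ be a limit of $\nu$-almost compactly supported K\"ahler classes, $V\subset X$ compact irreducible of dimension $d\ge1$, and $\mu:\tilde V\to V$ a modification with $\tilde V$ a compact K\"ahler manifold. Then $[\mu^*\alpha]$ is nef, and $\int_{\tilde V}\mu^*\alpha^k\wedge\mu^*\omega^{d-k}\ge0$ for $0\le k\le d$. In particular $\int_V\alpha^d\ge0$.
\end{lemma}
\begin{proof}
We have $[\mu^*\alpha]=\lim[\mu^*\omega_j]$ with $\omega_j$ K\"ahler on $X$. The forms $\mu^*\omega_j$ are semipositive, so their classes are nef, and the nef cone is closed. The integrals are limits of $\int_{\tilde V}\mu^*\omega_j^k\wedge\mu^*\omega^{d-k}\ge0$.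
\end{proof}

By (H)(i) and \eqref{eq:succ}, every compact irreducible $V$ has such a $\mu$, isomorphic over $V\setminus\operatorname{Sing}V$.

\section{The smallest case: two curves}\label{sec:model}

Before the general argument we carry it out in the smallest case that shows the mechanism. Let $n=2$ and $E=V_1\cup V_2$, two smooth rational curves of self-intersection $-2$ meeting transversally in one point $x$ (the configuration in the minimal resolution of $\mathbb C^2/\mathbb Z_3$ with $\mathbb Z_3\subset SU(2)$). Let
\[
\int_{V_1}\alpha=a>0,\qquad\int_{V_2}\alpha=0 ,
\]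
so $\operatorname{Null}(\alpha)=V_2$. We construct, near $E$, a function with pole exactly along $V_2$.

Let $s_j$ be the canonical section of $\mathcal O(V_j)$ with a smooth metric, $|s_j|\le1$ near $E$, and curvature $\Theta_j$; then $\int_{V_k}\Theta_j=2\pi\,V_j\cdot V_k$. We use the following fact.

\smallskip
\emph{If $\gamma$ is a smooth closed real $(1,1)$-form near $E$ with $\int_{V_k}\gamma>0$ for $k=1,2$, there is a smooth $f$ near $E$ with $\gamma+i\partial\bar\partial f>0$.}
\smallskip

\noindent On $V_k\cong\mathbb P^1$ subtract from $\gamma$ a small multiple $\lambda$ of the curvature of $\mathcal O_{V_k}(x)$; the integral remains positive, so the result is cohomologous to a positive form. By \eqref{eq:PL} this gives $H_k$ on $V_k\setminus\{x\}$ with $\gamma|_{V_k}+i\partial\bar\partial H_k>0$ and $H_k=\lambda\log|\zeta|^2+$ smooth near $x$, where $\zeta$ is a coordinate of $V_k$ at $x$. Lemma \ref{lem:ext} extends $H_1,H_2$ to a function $\tilde H$ near any compact part of $E\setminus\{x\}$. Near $x$ use instead $B|z|^2-B'$ in coordinates $z$ of $X$ centered at $x$, with $B$ so large that $\gamma+i\partial\bar\partial(B|z|^2)>0$.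 Since $H_k\to-\infty$ at $x$, for $B'$ large the regularized maximum of the two functions is $\tilde H$ away from $x$ and $B|z|^2-B'$ near $x$. (The domains are treated carefully in Section \ref{sec:nef}.)

\smallskip\noindent\emph{A function with poles along all of $E$.} The bundle $\mathcal O(-V_1-V_2)$ has degree $2-1=1$ on each curve, so the fact applies to $\gamma=-\Theta_1-\Theta_2$. For a large constant $C$, fixed from now on, the function $F=C(\log|s_1|^2+\log|s_2|^2+f)$ has $\alpha+i\partial\bar\partial F\ge\omega$ off $E$.

\smallskip\noindent\emph{Nefness near $E$.} For $\eta>0$ the form $\alpha+\eta\omega$ has positive integrals on both curves, so there is a smooth $f_\eta$ near $E$ with $\alpha+\eta\omega+i\partial\bar\partial f_\eta>0$.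

\smallskip\noindent\emph{Positivity on $V_1$.} Choose $0<c<a/2\pi$. Then $\int_{V_1}(\alpha-c\Theta_2)=a-2\pi c>0$, so there is a smooth $b$ on $V_1$ with $(\alpha-c\Theta_2)|_{V_1}+i\partial\bar\partial b>0$. Extend $b$ to $\tilde b$ by Lemma \ref{lem:ext} and put $\tilde h=c\log|s_2|^2+\tilde b$. Near $V_1$, $\alpha+i\partial\bar\partial\tilde h\ge\epsilon_1\omega$ off $V_2$ for some $\epsilon_1>0$.

\smallskip\noindent\emph{Gluing.} We want to use $\tilde h$ near $V_1$ and $F$ elsewhere. Both have a pole along $V_2$, which crosses the boundary of every tube around $V_1$. There we need $F$ to be larger, that is, to have the weaker pole. So we weaken it: fix $0<\delta<1$ with $\delta C<c$ and let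
\[
F_\delta=\delta F+(1-\delta)f_\eta,\qquad\eta=\tfrac12\delta .
\]
Then $\alpha+i\partial\bar\partial F_\delta\ge(\delta-(1-\delta)\eta)\omega\ge\frac12\delta\omega$ off $E$. Work in a compact neighborhood of $E$ on which $f$ and $f_\eta$ are defined, and take $\tau$ so small that $\tilde b$ is defined where $|s_1|^2\le\tau$. In the shell $\{\tau/2\le|s_1|^2\le\tau\}$ the function $\log|s_1|^2$ is bounded, so
\[
\tilde h-F_\delta\le(c-\delta C)\log|s_2|^2+\text{const}\le\text{const} .
\]
Hence $\tilde h-K<F_\delta-2$ in the shell for some $K$. Let $\psi=\operatorname{rmax}(F_\delta,\tilde h-K)$ where $|s_1|^2<\tau$, and $\psi=F_\delta$ elsewhere. At $V_1\setminus V_2$ we have $F_\delta=-\infty$, so $\psi=\tilde h-K$ is smooth near there; at $V_2$ both functions tend to $-\infty$. So $\psi$ has its poles exactly along $V_2$, and $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$ off $V_2$ for some $\epsilon>0$.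

\smallskip
Four ingredients made this work, and they organize the general proof: (a) a starting function $F$ whose poles are at worst logarithmic, that is, a \emph{lower} bound for $F$; (b) the functions $f_\eta$, which pay for weakening the poles of $F$; (c) a function $\tilde h$ near $V$ with a pole of \emph{positive} order along everything in the new polar set; (d) poles along divisors, so that $\log|s_2|^2$ makes sense off $V_1$ and orders of poles can be compared. In general $V$ is singular, the other components may have high codimension, and the functions provided by (DP) on $V$ have poles along unknown sets. We restore (d) by a modification of $X$.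

\section{Admissible pairs, and a first one}\label{sec:first}

Neighborhoods of $E$ are always relatively compact and may be shrunk. In Sections \ref{sec:first}--\ref{sec:removal} we assume $E\ne\emptyset$, hence $n\ge2$.

\begin{definition}\label{def:adm}
An \emph{admissible pair} $(F,Z)$ consists of a compact analytic $Z\subset E$ and a continuous $F:U\to[-\infty,\infty)$ on an open neighborhood $U$ of $E$ such that
\begin{enumerate}
\item[(a)] $F^{-1}(-\infty)=Z$ and $F$ is smooth on $U\setminus Z$;
\item[(b)] $\alpha+i\partial\bar\partial F\ge\epsilon\omega$ on $U\setminus Z$ for some $\epsilon>0$;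
\item[(c)] near each $z\in Z$, $F\ge C\log\sum_l|g_l|^2-C$ for some $C>0$, where $(g_l)$ are local generators of $I_Z$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:first}
There is an admissible pair $(F_0,E)$. (The limit hypothesis is not used.)
\end{proposition}

It suffices to find, near each fiber $\pi^{-1}(s)$, $s\in S$, a function $F$ with the continuity, smoothness, polar set and lower bound required in (a) and (c) for $Z=E$, and with $i\partial\bar\partial F\ge\omega$ off $E$. Indeed $\alpha\ge-C\omega$ near $E$, so $F_0=(C+1)F$ then works.

Functions such as $\log|z|^2$ pulled back from $Y$ have the right polar set, but their Hessians do not control $\omega$ on the directions contracted by $\pi$. If $X$ were obtained from $Y$ by blow-ups of an ambient ball, \eqref{eq:succ} would give $F$ at once. In general we compare $X$ with a resolution $Y'$ of $Y$ that \emph{is} obtained in this way, and transport the K\"ahler form $\omega$ to $Y'$ as a current. The current has a quasi-potential $u$, and the error is a smooth form, which the blow-up metric on $Y'$ can absorb.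

\begin{proof}
Let $Y_s$ be a small neighborhood of $s$ in $Y$, smooth off $s$ and irreducible ($Y$ is normal), embedded as a closed analytic subset of a ball $\mathbb B\subset\mathbb C^N$ with $s=0$. Let $X_s=\pi^{-1}(Y_s)$ and $E_s=E\cap X_s=\pi^{-1}(0)$. We shrink $\mathbb B$ and $Y_s$ when necessary.

\smallskip\noindent\emph{A resolution $Y'$ and a function $G$.} Blow up $0$ in $\mathbb B$ and apply (H)(i) to the strict transform of $Y_s$, whose singular locus lies over $0$. We get a composition $\sigma:M\to\mathbb B$ of blow-ups along smooth compact centers over $0$ such that the strict transform $Y'\subset M$ of $Y_s$ is smooth. Put $E'=Y'\cap\sigma^{-1}(0)$; then $Y'\setminus E'\cong Y_s\setminus\{0\}$. Let $\mathcal E_k$ be the total transforms in $M$ of the exceptional divisors, with pulled-back metrics and canonical sections $s_{\mathcal E_k}$. By \eqref{eq:succ}, for suitable $b_k>0$,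
\[
\kappa:=\sigma^*i\partial\bar\partial|z|^2-\sum b_k\Theta(\mathcal O(\mathcal E_k))>0,\qquad G:=|z|^2\circ\sigma+\sum b_k\log|s_{\mathcal E_k}|^2 .
\]
Then $i\partial\bar\partial G=\kappa$ off $\sigma^{-1}(0)$, and $G\to-\infty$ along $\sigma^{-1}(0)$, because $\sigma^{-1}(0)$ is the support of the total transform of the first exceptional divisor.

\smallskip\noindent\emph{A common resolution.} Let $\Gamma\subset X_s\times_{Y_s}Y'$ be the closure of the part over $Y_s\setminus\{0\}$. It is analytic (the union of the irreducible components not lying over $0$), proper over $X_s$ and $Y'$, and smooth over $Y_s\setminus\{0\}$; the part $\Gamma_0$ over $0$ is nowhere dense in $\Gamma$. Apply (H)(iii) with $B=\Gamma_0$. This gives a manifold $\tilde\Gamma$ and proper maps $p:\tilde\Gamma\to X_s$, $q:\tilde\Gamma\to Y'$, isomorphic over $Y_s\setminus\{0\}$ and hence surjective, such that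
\[
D=\bigcup D_j:=p^{-1}(E_s)=q^{-1}(E')
\]
is an snc divisor.

\smallskip\noindent\emph{The function $u$.} Let $T:=q_*(p^*\omega)$, a closed positive $(1,1)$-current on $Y'$, equal to $\omega$ on $Y'\setminus E'\cong X_s\setminus E_s$. Near the compact set $E'$ take finitely many coordinate balls on which $T=i\partial\bar\partial u_j$ with $u_j$ psh; off $E'$ the $u_j$ are smooth, as $T$ is. The differences $u_j-u_k$ are pluriharmonic. With a partition of unity $(\chi_k)$ subordinate to the balls put $u:=\sum\chi_ku_k$ near $E'$. Then $u_j-u=\sum_k\chi_k(u_j-u_k)$ is smooth, so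
\[
T=\theta+i\partial\bar\partial u,\qquad\theta=i\partial\bar\partial(u_j-u)\ \text{ locally},
\]
with $\theta$ smooth and closed. The function $u$ is quasi-psh, bounded above near $E'$ and smooth off $E'$.

\smallskip\noindent\emph{The function $F$.} On $Y'\setminus E'\cong X_s\setminus E_s$ put $F:=u+\Lambda G$ with $\Lambda$ so large that $\Lambda\kappa|_{Y'}\ge\theta$ near $E'$, and put $F:=-\infty$ on $E_s$. Off $E_s$,
\[
i\partial\bar\partial F=\omega-\theta+\Lambda\kappa\ge\omega .
\]
Approaching $E_s$ in $X_s$ means approaching $E'$ in $Y'$, because both are the fibers over $0$ of proper maps. There $u$ is bounded above and $G\to-\infty$, so $F\to-\infty$, and $F$ is continuous.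

\smallskip\noindent\emph{The lower bound.} The quasi-psh function $u$ might a priori have wild poles on $E'$. It does not, because on $\tilde\Gamma$ the current $i\partial\bar\partial(u\circ q)$ is a smooth form up to divisors. Indeed $i\partial\bar\partial(u\circ q)+q^*\theta$ is locally $i\partial\bar\partial(u_j\circ q)\ge0$, and equals $p^*\omega$ off $D$. By (S),
\[
i\partial\bar\partial(u\circ q)+q^*\theta-p^*\omega=\sum c_j[D_j] .
\]
Hence locally off $D$ we have $u\circ q=\sum\frac{c_j}{2\pi}\log|e_j|^2+$ a function smooth across $D$, where $e_j$ are local equations of the $D_j$: the difference $u\circ q-\sum\frac{c_j}{2\pi}\log|e_j|^2$ has smooth $i\partial\bar\partial$. The local functions representing $s_{\mathcal E_k}\circ q$ vanish only on $D$, so they are units times monomials in the $e_j$. Thus locally $F\circ p\ge C\log\prod|e_j|^2-C$. If $(g_l)$ are local generators of $I_E$, then $g_l\circ p$ vanishes on $D$, so $|g_l\circ p|\le C\prod|e_j|$, and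
\[
F\circ p\ge C\log\sum|g_l\circ p|^2-C
\]
near each point of $p^{-1}(z)$, $z\in E_s$. Since $p$ is proper and surjective, finitely many such estimates give (c) near $z$.
\end{proof}

\section{Nefness near the exceptional set}\label{sec:nef}

\begin{proposition}\label{prop:nef}
Let $[\alpha]$ be a limit of $\nu$-almost compactly supported K\"ahler classes. For every $\eta>0$ there is a smooth $f_\eta$ on a neighborhood $U_\eta$ of $E$ with $\alpha+\eta\omega+i\partial\bar\partial f_\eta>0$.
\end{proposition}

\begin{proof}
Put $\beta=\alpha+\eta\omega$. We show by induction on $\dim Z$ that every compact analytic $Z\subset E$ has a neighborhood carrying a smooth $f$ with $\beta+i\partial\bar\partial f>0$. If $\dim Z\le0$, take $f=B|z|^2$, $B\gg0$, in disjoint coordinate balls.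

Let $\dim Z=d\ge1$ with $d$-dimensional irreducible components $V_1,\dots,V_m$. As in the two-curve case, we look for a potential on most of $Z$ with poles along a smaller set $A$, and repair it near $A$ by induction.

\smallskip\noindent\emph{A potential on $Z\setminus A$.} Let $\mu_j:\tilde V_j\to V_j$ be resolutions as after Lemma \ref{lem:N}. By that lemma $[\mu_j^*\beta]$ is nef, and expanding $(\alpha+\eta\omega)^d$ gives $\int_{\tilde V_j}\mu_j^*\beta^d\ge\eta^d\int_{V_j}\omega^d>0$. By (DP), and since $\mu_j^*\omega$ is dominated by a multiple of a K\"ahler form on $\tilde V_j$, there are $h_j$ on $\tilde V_j$, bounded above and smooth off a proper analytic $B_j\subset\tilde V_j$, and $\epsilon>0$, with $\mu_j^*\beta+i\partial\bar\partial h_j\ge\epsilon\mu_j^*\omega$. Let $A\subset Z$ be the union of the lower-dimensional components of $Z$, the sets $\operatorname{Sing}V_j\cup\mu_j(B_j)$, and all $V_j\cap V_k$, $j\ne k$. It is compact analytic of dimension $<d$. The set $Z\setminus A=\bigsqcup_j(V_j\setminus A)$ is a closed submanifold of $X\setminus A$. On $V_j\setminus A$ put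
\[
H:=h_j\circ\mu_j^{-1}+\lambda\kappa_A
\]
with $\kappa_A$ from Lemma \ref{lem:pole} and $\lambda>0$. Then $H$ is smooth and $H\to-\infty$ at $A$. By the lower bound for $i\partial\bar\partial\kappa_A$ on the compact set $Z$, $\beta|_{Z\setminus A}+i\partial\bar\partial H\ge(\epsilon-\lambda C)\,\omega|_{Z\setminus A}>0$ for $\lambda$ small.

If $A=\emptyset$, Lemma \ref{lem:ext} with $P=M=Z$ finishes the step. Let $A\ne\emptyset$. By induction there is a smooth $f_A$ near $A$ with $\beta+i\partial\bar\partial f_A>0$.

\smallskip\noindent\emph{Gluing.} Choose an open $U_0\supset A$ with $\overline{U_0}$ compact in the domain of $f_A$, then $K$ with $f_A-K<H-2$ on the compact set $Z\cap\partial U_0$, on which $H$ is finite. As $H\to-\infty$ at $A$, there is an open $U_1$ with $A\subset U_1$, $\overline{U_1}\subset U_0$, and $H<f_A-K-2$ on $Z\cap\partial U_1$. Lemma \ref{lem:ext} in $X\setminus A$ with $M=Z\setminus A$ and $P=Z\setminus U_1$ gives an open $O\supset Z\setminus U_1$ and a smooth $\tilde H$ on $O$ extending $H$ with $\beta+i\partial\bar\partial\tilde H>0$. The sets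
\[
O_1=\{\tilde H<f_A-K-1\},\qquad O_2=\{\tilde H>f_A-K+1\}
\]
are open subsets of the common domain of $\tilde H$ and $f_A$ and contain $Z\cap\partial U_1$ and $Z\cap\partial U_0$ respectively. Hence
\[
\mathcal U:=(O\cup U_1)\setminus\big((\partial U_1\setminus O_1)\cup(\partial U_0\setminus O_2)\big)
\]
is an open neighborhood of $Z$, and its points outside $U_1$ lie in $O$. On $\mathcal U$ put
\[
f=f_A-K\ \text{ on }U_1,\qquad f=\operatorname{rmax}(f_A-K,\tilde H)\ \text{ on }\overline{U_0}\setminus U_1,\qquad f=\tilde H\ \text{ off }\overline{U_0} .
\]
Near $\mathcal U\cap\partial U_1\subset O_1$ the regularized maximum is $f_A-K$, and near $\mathcal U\cap\partial U_0\subset O_2$ it is $\tilde H$. So $f$ is smooth and $\beta+i\partial\bar\partial f>0$. Taking $Z=E$ proves the proposition.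
\end{proof}

\section{Removing a component of positive volume}\label{sec:removal}

\begin{proposition}\label{prop:removal}
Let $[\alpha]$ be a limit of $\nu$-almost compactly supported K\"ahler classes, $(F,Z)$ an admissible pair, and $V$ an irreducible component of $Z$ with $\int_V\alpha^d>0$, $d=\dim V\ge0$. Then there is an admissible pair $(\psi,Z')$ with $Z'\subsetneq Z$.
\end{proposition}

Let $W$ be the union of the other components of $Z$ and let $\epsilon_F$ be the constant of $F$ in Definition \ref{def:adm}(b). Theorem (DP) will provide a potential on a resolution of $V$, with poles along some subset. It cannot be extended off $V$ directly, since the singular term $c\log\sum|g_l|^2$ is defined on $V$ only and need not be compatible with an extension that keeps positivity. If its poles are cut out on $V$ by divisors $D_j$ of the ambient space, the singular term $\sum c_j\log|s_j|^2$ extends by itself, its curvature is smooth, and only a bounded remainder has to be smoothed and extended. The next construction achieves this; it also makes the preimage of $W$ a divisor, so that the poles of $F$ can be compared.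

\subsection{A modification}

Work over a relatively compact neighborhood $U$ of $E$ on which $F$ is defined, and perform the following blow-ups. All centers lie over compact sets, so they are compact.

\begin{enumerate}
\item[1.] Principalize $I_W$ by (H)(ii): we get $p_0:X_0\to U$ with centers over $W$ and $I_W\mathcal O_{X_0}$ invertible (nothing to do if $W=\emptyset$). Let $V_0$ be the strict transform of $V$, the closure of $p_0^{-1}(V\setminus W)$.
\item[2.] Apply (H)(i) to $V_0$: centers over $\operatorname{Sing}V_0$, smooth strict transform $V_1$. It is a compact connected manifold, K\"ahler by \eqref{eq:succ}, and $V_1\to V$ is a modification. If $d\ge1$, then by Lemma \ref{lem:N} the pullback of $[\alpha]$ to $V_1$ is nef, with volume $\int_V\alpha^d>0$. This is where the hypothesis on $V$ is used. By (DP) there is a quasi-psh $h$ on $V_1$ with $\alpha+i\partial\bar\partial h\ge\epsilon\omega$ (pulled back to $V_1$), $\epsilon>0$, and locally $h=c\log\sum|g_l|^2+$ bounded, with $(g_l)$ generating a coherent ideal $\mathcal J\ne0$ on $V_1$. If $d=0$, take $h=0$, $\mathcal J=\mathcal O$ and $\epsilon=1$.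
\item[3.] Principalize $\mathcal J$ on $V_1$ by blow-ups along smooth centers contained in the successive strict transforms of $V_1$ and lying over the cosupport of $\mathcal J$, \emph{blowing up the same centers in the ambient manifold}. At each stage the strict transform of $V_1$ is the corresponding blow-up of $V_1$. At the end we have a manifold $\hat V$ on which $\mathcal J$ becomes $\mathcal O(-\sum m_kG_k)$ with smooth hypersurfaces $G_k\subset\hat V$.
\item[4.] Blow up $G_1,G_2,\dots$ successively in the ambient manifold. This does not change $\hat V$ up to isomorphism, since $G_k$ is a hypersurface in $\hat V$. Right after the $k$-th of these blow-ups the exceptional divisor $\mathcal E^{(k)}$ meets $\hat V$ transversally in $G_k$: in coordinates with $\hat V=\{w=0\}$ and $G_k=\{t=0,w=0\}$, the strict transform of $\hat V$ lies in the chart $w=tw'$, where it is $\{w'=0\}$, and the exceptional divisor is $\{t=0\}$.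
\end{enumerate}

Stage 4 is what makes the poles of $h$ ambient: it realizes each $G_k$ as the restriction to $\hat V$ of an ambient divisor. The centers in stages 3 and 4 are nowhere dense in strict transforms of $V$, so they have dimension $<d\le n-1$, hence codimension $\ge2$ in the ambient manifold.

Let $p:\hat X\to U$ be the composition, $A$ the union of the images in $V$ of all centers in stages 2--4, and
\[
Z':=W\cup A .
\]
The set $A$ is compact analytic of dimension $<d$, and empty if $d=0$. So $Z'\subset Z$ and $V\not\subset Z'$; hence $Z'\subsetneq Z$.

\medskip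
\noindent\textbf{(R1)} \emph{$|D|:=p^{-1}(Z')$ is a compact hypersurface (or empty), and $p:\hat X\setminus|D|\to U\setminus Z'$ is biholomorphic.} Start with $H_0=p_0^{-1}(W)$, a hypersurface or empty by stage 1. For a later blow-up $\sigma:X_{i+1}\to X_i$ with center $C_i$ put $H_{i+1}=\sigma^{-1}(H_i\cup C_i)$, again a hypersurface, and let $p_i:X_i\to U$ be the composed map. We claim that $p_i^{-1}(p_i(H_i))=H_i$ and that $p_i$ maps $X_i\setminus H_i$ biholomorphically onto $U\setminus p_i(H_i)$. This holds for $i=0$, since the centers of stage 1 lie over $W$. If it holds for $i$, a point of $C_i\setminus H_i$ is the only point of its $p_i$-fiber, so $p_i^{-1}(p_i(H_i\cup C_i))=H_i\cup C_i$, and the claim follows for $i+1$. The image of the final hypersurface is $W\cup A=Z'$.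

\medskip
\noindent\textbf{(R2)} \emph{$\hat V$ is a compact connected submanifold, $p(\hat V)=V$, $\hat V\not\subset|D|$, and $p^{-1}(Z)\subset\hat V\cup|D|$.} Indeed $\hat V$ is the closure of $p^{-1}(V\setminus Z')$, and $V\not\subset Z'$. Since $Z=V\cup W$ and $W\subset Z'$, the last inclusion follows.

\medskip
\noindent\textbf{(R3)} Let $D_1,\dots,D_m$ be the irreducible components of $|D|$, and $s_j$ the canonical section of $\mathcal O(D_j)$, with a smooth metric and curvature $\Theta_j$. We shrink $U$ to a relatively compact neighborhood of $E$ and scale the metrics so that $|s_j|\le1$. \emph{After this there are $a_j\ge0$ and a smooth function $v$ such that}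
\[
\hat\omega:=p^*\omega-\sum a_j\Theta_j+i\partial\bar\partial v>0,\qquad
\hat\omega=p^*\omega+i\partial\bar\partial\Big(\sum a_j\log|s_j|^2+v\Big)\ \text{ off }|D| .
\]
Each total transform $\mathcal E_k$ of an exceptional divisor is an effective divisor supported in $|D|$, so $\mathcal E_k=\sum_jn_{kj}D_j$ with integers $n_{kj}\ge0$. The pulled-back metric on $\mathcal O(\mathcal E_k)$ differs from the product metric by a smooth positive factor. So \eqref{eq:succ} gives the first formula, and \eqref{eq:PL} the second.

\medskip
\noindent\textbf{(R4)} \emph{On $\hat V\setminus|D|$ the pullback of $h$, again denoted by $h$, is $\sum c_j^0\log|s_j|^2+b_0$ with $c_j^0\ge0$ and $b_0$ bounded, and $p^*\alpha+i\partial\bar\partial h\ge\epsilon p^*\omega$.} On $\hat V$ the pulled-back generators $g_l$ generate $\mathcal O(-\sum m_kG_k)$, so $h=c\sum_km_k\log|s_{G_k}|^2+$ bounded. Let $\sum_jn'_{kj}D_j$, $n'_{kj}\ge0$, be the total transform of $\mathcal E^{(k)}$ in $\hat X$. The later blow-ups are isomorphisms on $\hat V$, so the restriction to $\hat V$ of this Cartier divisor is $G_k$. Hence $\log|s_{G_k}|^2=\sum_jn'_{kj}\log|s_j|^2+$ smooth on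 $\hat V$, and the first claim holds with $c_j^0=c\sum_km_kn'_{kj}$. The second holds since $\hat V\setminus|D|\to V_1$ is an open embedding. For $d=0$ there is nothing to prove.

\subsection{A strictly positive potential near $\hat V$}

Two defects of $h$ must be corrected: $p^*\omega$ may be degenerate on $\hat V$, so the positivity of $h$ is not strict there, and $h$ may fail to have a pole along some $D_j$, whereas ingredient (c) of Section \ref{sec:model} requires one along every $D_j$. On $\hat V\setminus|D|$ let
\[
h_1:=h+\epsilon\Big(\sum a_j\log|s_j|^2+v\Big)+\lambda\sum\log|s_j|^2 .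
\]
By (R3) and (R4), for small $\lambda>0$,
\[
p^*\alpha+i\partial\bar\partial h_1\ge\epsilon p^*\omega+\epsilon(\hat\omega-p^*\omega)-\lambda\sum\Theta_j=\epsilon\hat\omega-\lambda\sum\Theta_j\ge\tfrac\epsilon2\hat\omega\quad\text{on }\hat V\setminus|D| .
\]
Here $h_1=\sum c_j\log|s_j|^2+b$ with
\[
c_j=c_j^0+\epsilon a_j+\lambda>0\quad\text{for all }j
\]
and $b=b_0+\epsilon v$ bounded. By \eqref{eq:PL},
\[
\Big(p^*\alpha-\sum c_j\Theta_j\Big)\Big|_{\hat V}+i\partial\bar\partial b\ge\tfrac\epsilon2\hat\omega|_{\hat V}\quad\text{on }\hat V\setminus|D| .
\]
Adding to $b$ a local potential of the closed form $(p^*\alpha-\sum c_j\Theta_j-\frac\epsilon2\hat\omega)|_{\hat V}$ we get a bounded psh function off the proper analytic subset $\hat V\cap|D|$, which extends to a bounded psh function. So $b$ extends to a bounded quasi-psh function on $\hat V$ satisfying the inequality as currents. By (D), on the compact K\"ahler manifold $(\hat V,\hat\omega|_{\hat V})$ with $t=\epsilon/4$, there is $b'\in C^\infty(\hat V)$ with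
\[
\Big(p^*\alpha-\sum c_j\Theta_j\Big)\Big|_{\hat V}+i\partial\bar\partial b'\ge\tfrac\epsilon4\hat\omega|_{\hat V}>0 .
\]
(For $d=0$ this is vacuous, with $b'=0$.) Lemma \ref{lem:ext} with $P=M=\hat V$ and $\beta=p^*\alpha-\sum c_j\Theta_j$ gives a smooth $\tilde b$ on a compact neighborhood $\hat O$ of $\hat V$ such that $\tilde h:=\sum c_j\log|s_j|^2+\tilde b$ satisfies
\begin{equation}\label{eq:htilde}
p^*\alpha+i\partial\bar\partial\tilde h=p^*\alpha-\sum c_j\Theta_j+i\partial\bar\partial\tilde b\ge\epsilon_1\,p^*\omega\quad\text{on }\hat O\setminus|D|,\qquad\epsilon_1>0 .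
\end{equation}

\subsection{A lower bound for $F\circ p$}

This is the place where condition (c) of Definition \ref{def:adm} is needed. Let $\rho=\min(1,\operatorname{dist}(\cdot,\hat V)^2)$ for a Riemannian metric on $\hat X$, and let $Q$ be a compact neighborhood of $p^{-1}(E)$ in $\hat X$. We claim that for some $C_Q>0$
\begin{equation}\label{eq:star}
F\circ p\ge C_Q\Big(\log\rho+\sum_j\log|s_j|^2\Big)-C_Q\quad\text{on }Q .
\end{equation}
The term in parentheses is $\le0$, so constants may be increased, and by compactness it suffices to prove \eqref{eq:star} locally. Near points outside $p^{-1}(Z)$ the function $F\circ p$ is bounded below. Near a point of $p^{-1}(Z)$ let $(g_l)$ be pulled-back generators of $I_Z$, so that their common zero set is $p^{-1}(Z)$. Let $(w_k)$ be local coordinates defining $\hat V$ (take the single function $w=1$ off $\hat V$), and let $s_D$ be the product of local equations of the $D_j$. By (R2), $w_ks_D$ vanishes on $p^{-1}(Z)$. By the Nullstellensatz, for some $N$ all $(w_ks_D)^N$ lie in the ideal generated by the $g_l$. As $\rho\le C\sum|w_k|^2$ locally,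
\[
\Big(\rho\prod|s_j|^2\Big)^N\le C\sum_k|w_ks_D|^{2N}\le C\sum_l|g_l|^2 .
\]
Combine this with Definition \ref{def:adm}(c).

\subsection{Gluing}

As in Section \ref{sec:model}, we weaken the poles of $F$ until $F_\delta\circ p$ dominates $\tilde h$ in a shell around $\hat V$. Fix $\delta\in(0,1)$ with $\delta C_Q<\min_jc_j$ (any $\delta\in(0,1)$ if $|D|=\emptyset$). Put $\eta=\frac12\delta\epsilon_F$, take $f_\eta$ from Proposition \ref{prop:nef}, and let
\[
F_\delta:=\delta F+(1-\delta)f_\eta,\qquad\alpha+i\partial\bar\partial F_\delta\ge\big(\delta\epsilon_F-(1-\delta)\eta\big)\omega\ge\tfrac12\delta\epsilon_F\,\omega\ \text{ off }Z .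
\]
Replace $Q$ by a smaller compact neighborhood of $p^{-1}(E)$ contained in $p^{-1}(U_\eta)$; then \eqref{eq:star} remains true with the same $C_Q$, and $f_\eta\circ p$ is bounded on $Q$. Since $\hat V\subset p^{-1}(E)$ lies in the interior of $Q$ and $\rho>0$ on $Q\setminus\hat V$, for small $\tau\in(0,1)$ the set $\{\rho\le\tau\}$, taken in $Q$, is contained in the interiors of $\hat O$ and of $Q$. On the shell $\{\tau/2\le\rho\le\tau\}\setminus|D|$ the functions $\log\rho$, $f_\eta\circ p$ and $\tilde b$ are bounded, so \eqref{eq:star} gives
\[
\tilde h-F_\delta\circ p\le\sum_j(c_j-\delta C_Q)\log|s_j|^2+C\le C .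
\]
Hence $\tilde h-K<F_\delta\circ p-2$ on the shell for some $K$. On $Q\setminus|D|$ define
\[
\hat\psi:=\operatorname{rmax}(F_\delta\circ p,\ \tilde h-K)\ \text{ where }\rho<\tau,\qquad\hat\psi:=F_\delta\circ p\ \text{ elsewhere}.
\]

\noindent\emph{Off $|D|$.} Where $\tau/2\le\rho<\tau$ we have $\hat\psi=F_\delta\circ p$, so the definitions match. By (R2), off $|D|$ the function $F_\delta\circ p$ is $-\infty$ exactly on $\hat V$, and near $\hat V\setminus|D|$ we have $\hat\psi=\tilde h-K$. So $\hat\psi$ is finite and smooth off $|D|$. By \eqref{eq:htilde} and the property of $\operatorname{rmax}$, $p^*\alpha+i\partial\bar\partial\hat\psi\ge\epsilon_2\,p^*\omega$ there, with $\epsilon_2=\min(\frac12\delta\epsilon_F,\epsilon_1)>0$.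

\smallskip\noindent\emph{At $|D|$.} Since $Z'\subset Z$, $F_\delta\circ p\to-\infty$ at $|D|$; and $\tilde h\to-\infty$ at $|D|$ since all $c_j>0$. As $\operatorname{rmax}\le\max+1$, $\hat\psi\to-\infty$ at $|D|$. On the other hand
\[
\hat\psi\ge C\sum_j\log|s_j|^2-C
\]
on $Q\setminus|D|$: where $\rho\ge\tau/2$ by \eqref{eq:star}, and where $\rho<\tau$ because $\hat\psi\ge\tilde h-K$.

\smallskip\noindent\emph{Descent.} As $p$ is proper, $E$ has an open neighborhood whose $p$-preimage lies in the interior of $Q$. There put $\psi:=\hat\psi\circ p^{-1}$ off $Z'$, which makes sense by (R1), and $\psi:=-\infty$ on $Z'$. Since $p$ is proper and $|D|=p^{-1}(Z')$, $\psi$ is continuous. It is smooth off $Z'$, $\psi^{-1}(-\infty)=Z'$, and $\alpha+i\partial\bar\partial\psi\ge\epsilon_2\omega$ off $Z'$. If $(g'_l)$ are local generators of $I_{Z'}$, then $g_l'\circ p$ vanishes on $|D|$, so it is divisible by the product of the reduced, pairwise coprime local equations of the $D_j$, and $|g'_l\circ p|\le C\prod|s_j|$. Together with the lower bound for $\hat\psi$ and the properness of $p$ this gives $\psi\ge C\log\sum|g'_l|^2-C$ near each point of $Z'$.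 So $(\psi,Z')$ is admissible, which proves Proposition \ref{prop:removal}.\hfill$\square$

\section{The null locus, and the end of the proof}\label{sec:end}

\subsection{Poles along the null locus are forced}

\begin{lemma}\label{lem:forced}
Let $[\alpha]$ be a limit of $\nu$-almost compactly supported K\"ahler classes, and let $\psi'$ be quasi-psh near $E$ with $\alpha+i\partial\bar\partial\psi'\ge\epsilon\omega$ as currents, $\epsilon>0$. If $V$ is compact irreducible of dimension $d\ge1$ and $\int_V\alpha^d=0$, then $\psi'\equiv-\infty$ on $V$.
\end{lemma}
\begin{proof}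
Note that $V\subset E$ by Lemma \ref{lem:E}. Suppose that $\psi'\not\equiv-\infty$ on $V$. Let $\mu:\tilde V\to V$ be a resolution with $\tilde V$ compact K\"ahler, $\kappa$ a K\"ahler form on $\tilde V$, and $\theta=\mu^*\alpha$. Then $\psi'\circ\mu\not\equiv-\infty$. Pulling back the local psh functions $\psi'+(\text{potential of }\alpha-\epsilon\omega)$ gives $T:=\theta+i\partial\bar\partial(\psi'\circ\mu)\ge\epsilon\mu^*\omega$ on $\tilde V$. As $[\theta]$ is nef by Lemma \ref{lem:N}, for each $t>0$ there is a smooth $v_t$ with $\theta_t=\theta+t\kappa+i\partial\bar\partial v_t>0$. For $a,b\ge0$ with $a+b=d-1$, Stokes' theorem gives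
\[
0\le\int_{\tilde V}(T-\epsilon\mu^*\omega)\wedge\theta_t^a\wedge(\mu^*\omega)^b=\int_{\tilde V}(\theta-\epsilon\mu^*\omega)\wedge(\theta+t\kappa)^a\wedge(\mu^*\omega)^b .
\]
Letting $t\to0$ we get $\int\theta^{a+1}\wedge\mu^*\omega^b\ge\epsilon\int\theta^a\wedge\mu^*\omega^{b+1}$. Applying this for $a=d-1,\dots,0$ gives $\int_V\alpha^d\ge\epsilon^d\int_V\omega^d>0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:null}
Let $[\alpha]$ be a limit of $\nu$-almost compactly supported K\"ahler classes. Then $\operatorname{Null}(\alpha)$ is compact analytic. If $E\ne\emptyset$, there is an admissible pair $(\psi_{\mathrm{loc}},Z)$ with $Z=\operatorname{Null}(\alpha)$. If $E=\emptyset$, then $\operatorname{Null}(\alpha)=\emptyset$.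
\end{proposition}
\begin{proof}
If $E=\emptyset$ there are no compact subvarieties of positive dimension. Let $E\ne\emptyset$. Start with the pair $(F_0,E)$ of Proposition \ref{prop:first} and apply Proposition \ref{prop:removal} as long as the polar set has an irreducible component $V$ with $\int_V\alpha^{\dim V}>0$. Strictly decreasing chains of compact analytic sets are finite, so this stops at an admissible pair $(\psi_{\mathrm{loc}},Z)$. By Lemma \ref{lem:N}, and since the integral is $1$ for points, all integrals $\int_V\alpha^{\dim V}$ are $\ge0$. So all irreducible components $V$ of $Z$ have $\int_V\alpha^{\dim V}=0$; in particular none is a point. Hence $Z\subset\operatorname{Null}(\alpha)$.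

Conversely, by Lemma \ref{lem:currents}, $\psi_{\mathrm{loc}}$ is quasi-psh with $\alpha+i\partial\bar\partial\psi_{\mathrm{loc}}\ge\epsilon\omega$ as currents near $E$. So Lemma \ref{lem:forced} applies, and since $\psi_{\mathrm{loc}}^{-1}(-\infty)=Z$, every $V$ with $\int_V\alpha^{\dim V}=0$ lies in $Z$.
\end{proof}

\subsection{Globalization}

It remains to pass from a neighborhood of $E$ to $X$. Adding a large multiple of the function $\varphi$ of Lemma \ref{lem:phi} repairs any loss of positivity on a compact set away from $E$. As $\varphi$ grows only linearly in $r$, it can be cut off far out with Hessian tending to zero.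

\begin{proposition}\label{prop:global}
Let $[\alpha]\in H^{1,1}_\nu(X,\mathbb R)$ be arbitrary. If $E\neq\emptyset$ let $(\psi_{\mathrm{loc}},Z)$ be an admissible pair; if $E=\emptyset$ let $Z=\emptyset$. There are $\epsilon>0$ and $\psi:X\to[-\infty,\infty)$ with compact support, smooth off $Z$, such that $\{\psi=-\infty\}=Z$ and $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$ as currents.
\end{proposition}
\begin{proof}
Fix $R_1<R_2<R_3$ and $\varphi$ as in Lemma \ref{lem:phi}. Let $\psi_{\mathrm{loc}}$ be defined on $U\supset E$, with constant $\epsilon_0$. Let $\vartheta$ be a smooth cutoff with compact support in $U\cap\{r<R_2\}$ and $\vartheta=1$ on an open neighborhood $U_1$ of $E$ (if $E=\emptyset$: $U_1=\emptyset$, $\vartheta=0$, $\psi_{\mathrm{loc}}=0$). On the compact set $\{r\le R_3\}\setminus U_1$ we have $\alpha+i\partial\bar\partial(\vartheta\psi_{\mathrm{loc}})\ge-C_1\omega$ and $i\partial\bar\partial\varphi\ge c_1\omega$ with $C_1,c_1>0$, because $\psi_{\mathrm{loc}}$ is smooth and $\varphi$ is strictly psh off $E$. Put $A_0=(C_1+1)/c_1$. Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=1$ on $[0,1]$ and $\chi=0$ on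 $[2,\infty)$. For $\varrho>R_3$ put
\[
\psi:=\vartheta\psi_{\mathrm{loc}}+A_0\,\chi(r/\varrho)\,\varphi .
\]
\begin{itemize}
\item On $U_1\subset\{r<R_2\}$: $\alpha+i\partial\bar\partial\psi\ge\epsilon_0\omega$ off $Z$ as $\varphi$ is psh, and on $U_1$ as currents by Lemma \ref{lem:currents}.
\item On $\{r\le R_3\}\setminus U_1$: $\alpha+i\partial\bar\partial\psi\ge(-C_1+A_0c_1)\omega=\omega$.
\item On $\{R_3\le r\le\varrho\}$: $\alpha+i\partial\bar\partial\psi\ge\alpha\ge\frac12\omega$ by Lemma \ref{lem:infty}.
\item On $\{\varrho\le r\le2\varrho\}$ we have $\varphi=Br-B'$. With respect to $g_C$ the function $\chi(r/\varrho)\varphi$ has first derivatives $O(1)$ and second covariant derivatives $O(\varrho^{-1})$. Since $i\partial\bar\partial f=-\frac12d(df\circ J)$, with $J$ bounded and $\nabla J=O(r^{-\nu-1})$, this gives $|i\partial\bar\partial(\chi(r/\varrho)\varphi)|\le C\varrho^{-1}$ with $C$ independent of $\varrho$. As $A_0$ does not depend on $\varrho$, $\alpha+i\partial\bar\partial\psi\ge\frac14\omega$ for $\varrho$ large.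
\item On $\{r\ge2\varrho\}$: $\psi=0$ and $\alpha\ge\frac12\omega$.
\end{itemize}
So $\epsilon=\min(\epsilon_0,\frac14)$ works ($\epsilon=\frac14$ if $E=\emptyset$), and $\psi$ has the required support, smoothness and polar set.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Apply Proposition \ref{prop:global} to the pair of Proposition \ref{prop:null} (to $Z=\emptyset$ if $E=\emptyset$); its polar set is $Z=\operatorname{Null}(\alpha)$.
\end{proof}

\section{Complements}\label{sec:compl}

\begin{proof}[Proof of Theorem \ref{thm:compl}]
(1) Neither Proposition \ref{prop:first} nor Proposition \ref{prop:global} uses the limit hypothesis. Apply the latter to $(F_0,E)$, or to $Z=\emptyset$ if $E=\emptyset$.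

\smallskip
(2) Near the compact set $E$ we have $\omega'\ge c\,\omega$ with $c>0$; apply Lemma \ref{lem:forced} with $\epsilon=c\epsilon'$.

\smallskip
(3) \emph{Limit classes.} Let $[\alpha]$ be a limit class. If $\operatorname{Null}(\alpha)=\emptyset$, Theorem \ref{thm:main} gives a smooth compactly supported $\psi$ with $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$. So $\alpha+i\partial\bar\partial\psi$ is an AC K\"ahler form equal to $\alpha$ outside a compact set. Conversely, if $[\alpha]$ contains a K\"ahler form, then $\int_V\alpha^d>0$ for all $V$, so $\operatorname{Null}(\alpha)=\emptyset$.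

\emph{The criterion.} If $[\alpha]$ contains a K\"ahler form, computing with it shows that all the integrals are positive. For the converse we move from $[\omega]$ toward $[\alpha]$ and show that the path never leaves the set of $\nu$-almost compactly supported K\"ahler classes. Put
\[
\alpha_t=\frac{\alpha+t\omega}{1+t},\qquad t\ge0 .
\]
The normalization makes $\alpha_t$ asymptotic to $\omega_C$, so $[\alpha_t]\in H^{1,1}_\nu(X,\mathbb R)$. Let $I$ be the set of $t\ge0$ for which $[\alpha_t]$ contains an AC K\"ahler form. As $\alpha\ge-C\omega$ on $X$ (by compactness and Lemma \ref{lem:infty}), $I$ contains all large $t$. If $t\in I$ with representative $\kappa$, and $t'>t$, then $\big((1+t)\kappa+(t'-t)\omega\big)/(1+t')$ shows that $t'\in I$. Let $t_0=\inf I$; then $[\alpha_{t_0}]$ is a limit of $\nu$-almost compactly supported K\"ahler classes. For every $V$, by hypothesis,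
\[
\int_V(\alpha+t_0\omega)^d=\sum_{k=0}^d\binom dk t_0^{d-k}\int_V\alpha^k\wedge\omega^{d-k}>0 ,
\]
since all terms are $\ge0$ and the term $k=d$ is positive. So $\operatorname{Null}(\alpha_{t_0})=\emptyset$. By the first part there is a smooth compactly supported $\psi$ with $\alpha_{t_0}+i\partial\bar\partial\psi\ge\epsilon\omega$, $\epsilon>0$; in particular $t_0\in I$. If $t_0>0$, then for $0\le t<t_0$ close to $t_0$
\[
\alpha+t\omega+(1+t_0)\,i\partial\bar\partial\psi\ge\big((1+t_0)\epsilon-(t_0-t)\big)\omega>0 ,
\]
and dividing by $1+t$ gives $t\in I$, a contradiction. Hence $t_0=0\in I$, with representative $\alpha+i\partial\bar\partial\psi$, equal to $\alpha$ outside a compact set.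

\smallskip
(4) Necessity is Lemma \ref{lem:N}. Conversely, for $t>0$ and $1\le k\le d$, expanding and using the hypothesis,
\[
\int_V(\alpha+t\omega)^k\wedge\omega^{d-k}\ge t^k\int_V\omega^d>0 .
\]
So by (3), applied to $\alpha_t=(\alpha+t\omega)/(1+t)$, $[\alpha_t]$ is a $\nu$-almost compactly supported K\"ahler class, and $[\alpha_t]\to[\alpha]$ as $t\to0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM} Bierstone and Milman, Invent. Math. \textbf{128} (1997).

\bibitem{CGT} Tristan C. Collins, Bin Guo and Freid Tong, \emph{On the degeneration of asymptotically conical Calabi--Yau metrics}, arXiv:2006.15752 (2020).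

\bibitem{D92} Demailly, J. Alg. Geom. \textbf{1} (1992).

\bibitem{Dbook} Demailly, \emph{Complex Analytic and Differential Geometry}.

\bibitem{DP} Demailly and P\u{a}un, Ann. of Math. \textbf{159} (2004).

\bibitem{G} Grauert, Math. Ann. \textbf{146} (1962).

\end{thebibliography}

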